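# Semifilters that are not strongly homogeneous

Unless a section says otherwise, we work in $\mathsf{ZF}+\mathsf{DC}$: the Zermelo–Fraenkel axioms without the Axiom of Choice, plus Dependent Choices. Some sections work in $\mathsf{ZFC}$ and announce it. All spaces are separable and metrizable.

## 1. Almost inclusion and measure on the Cantor set

We identify $x\subseteq\omega$ with its characteristic function, so $\mathcal P(\omega)$ becomes the Cantor set $2^\omega$, and every subset of $2^\omega$ carries the subspace topology. For $s\in 2^{<\omega}$ the **cylinder** $[s]$ is $\{x: s\subset x\}$, and $|s|$ is its length. Clopen subsets of $2^\omega$ are exactly the finite unions of cylinders; in particular there are only countably many of them, and they can be listed explicitly. So whenever we "choose a clopen set" we may take the first suitable one in the list, and no choice is used.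

**Almost inclusion.** Write $x\subseteq^* y$ if $x\setminus y$ is finite, and $x=^*y$ if $x\triangle y$ is finite. Example: $\{0,1,3,5,7,\dots\}\subseteq^*\{1,3,5,\dots\}$, although inclusion fails; these two sets are $=^*$-equal.

**Invariant sets.** For $P\subseteq 2^\omega$ put $[P]=\{z:\exists p\in P\; z=^*p\}$, and call $P$ invariant if $[P]=P$. Example: the set of all infinite subsets of $\omega$ is invariant; the set of all $x$ with $0\in x$ is not, and its saturation $[\,\cdot\,]$ is all of $2^\omega$. If $B$ is Borel then so is $[B]$, since $[B]=\bigcup_e\{x\triangle e:x\in B\}$ over the countably many finite $e$.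

**Measure.** $\lambda$ is the product probability measure on $2^\omega$, so $\lambda([s])=2^{-|s|}$, and $\lambda^*$ is its outer measure, $\lambda^*(A)=\min\{\lambda(B):A\subseteq B,\ B\text{ Borel}\}$. The maps $x\mapsto x\triangle e$ and $x\mapsto\omega\setminus x$ preserve $\lambda$. Example: if $t$ is infinite then $\{y:t\subseteq y\}$ is null, because it imposes infinitely many independent conditions of probability $\frac12$. Hence $\{y:t\subseteq^*y\}$, a countable union of such sets, is null as well.

**Full outer measure.** Suppose $A$ meets every compact set of positive measure. Then it meets every Borel set of positive measure, by regularity, and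
$$\lambda^*(A\cap B)=\lambda(B)\quad\text{for every Borel }B. \tag{1}$$
Indeed, if $A\cap B\subseteq B'\subseteq B$ with $B'$ Borel, then $B\setminus B'$ misses $A$, so it is null. In particular $\lambda^*(A)=1$. Conversely, if $\lambda^*(A)=1$, then $A$ meets every Borel set of positive measure (otherwise the complement of that set would be a cover of measure $<1$), so (1) holds.

**Lemma 1 (0–1 law).** *If $J\subseteq 2^\omega$ is measurable and invariant, then $\lambda(J)\in\{0,1\}$.*

*Proof.* If $|s|=|t|$, some map $x\mapsto x\triangle e$ with $e$ finite carries $[s]$ to $[t]$; it carries $J\cap[s]$ to $J\cap[t]$. So $\lambda(J\cap[s])=2^{-|s|}\lambda(J)$, and by additivity $\lambda(J\cap A)=\lambda(J)\lambda(A)$ for clopen $A$. Given $\varepsilon>0$, take a clopen $A$ with $\lambda(J\triangle A)<\varepsilon$. Then $\lambda(J)-\lambda(J)\lambda(A)=\lambda(J\setminus A)<\varepsilon$ and $|\lambda(A)-\lambda(J)|<\varepsilon$, so $|\lambda(J)-\lambda(J)^2|<2\varepsilon$. $\square$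

The same holds in $2^E$ for any countably infinite $E$.

Three elementary facts will be used constantly. Note that measures of clopen sets are dyadic rationals.

**(F1)** *If $A,A'\subseteq2^\omega$ are clopen and $\lambda(A)=\lambda(A')$, there is a homeomorphism $\rho:A\to A'$ with $\rho(x)=^*x$ for all $x\in A$. Such a $\rho$ satisfies $\rho[J\cap A]=J\cap A'$ for every invariant $J$.* For large $L$ both sets are unions of cylinders of length $L$, and there are $2^L\lambda(A)$ of them in each. Match them by a bijection, and let $\rho$ replace the initial segment of length $L$ of $x$ accordingly. As $x$ and $\rho(x)$ differ only below $L$, one is in $J$ iff the other is.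

**(F2)** *An open set $O$ has a clopen subset of measure $d$ for every dyadic $d$ with $0\le d<\lambda(O)$; if $O$ is clopen, also for $d=\lambda(O)$.* The measure of the union of all cylinders of length $L$ contained in $O$ increases to $\lambda(O)$ as $L\to\infty$. For $L$ large, this measure exceeds $d$ and $d$ is a multiple of $2^{-L}$; take $2^Ld$ of these cylinders. In the clopen case with $d=\lambda(O)$ take $O$ itself.

**(F3)** *If $U$ is non-empty open and $p\in U$, then $U\setminus\{p\}$ is not compact, and it is the disjoint union of infinitely many cylinders.* Since $2^\omega$ has no isolated points, $p$ is a limit of $U\setminus\{p\}$, so this set is not closed. The cylinders $[s]\subseteq U\setminus\{p\}$ such that no proper initial segment $s'$ of $s$ has $[s']\subseteq U\setminus\{p\}$ are pairwise disjoint and cover $U\setminus\{p\}$. If there were finitely many, their union would be compact. Example: $2^\omega\setminus\{\varnothing\}=\bigsqcup_nD_n$ with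
$$D_n=\{x:\min x=n\},\qquad \lambda(D_n)=2^{-n-1}. \tag{2}$$

## 2. Semifilters and strong homogeneity

**Semifilter.** A set $\mathcal S\subseteq2^\omega$ such that $\omega\in\mathcal S$, $\varnothing\notin\mathcal S$, and whenever $x\in\mathcal S$ and $x\subseteq^*y\subseteq\omega$, then $y\in\mathcal S$. So $\mathcal S$ is invariant, contains all cofinite sets and contains no finite set. In particular $\mathcal S$ and $2^\omega\setminus\mathcal S$ are both dense in $2^\omega$. Examples: all infinite sets; all $x$ containing infinitely many even numbers; all cofinite sets.

**Filter.** A semifilter closed under finite intersections. The cofinite sets form a filter. The infinite sets do not: the evens and the odds are disjoint.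

**Homogeneous space.** For every $(x,y)\in X\times X$ there is a homeomorphism $h:X\to X$ with $h(x)=y$. Example: any discrete space.

**Strongly homogeneous (or h-homogeneous) space.** $X$ is zero-dimensional and every non-empty clopen subspace of $X$ is homeomorphic to $X$. Example: $2^\omega$. A non-empty clopen subset is a disjoint union of some finite number $k\geq1$ of cylinders; $2^\omega$ itself can be split into $k$ cylinders; all cylinders are homeomorphic. Non-example: $\omega$ with the discrete topology is zero-dimensional and homogeneous, but a one-point clopen subspace is not homeomorphic to it.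

The following facts are provable in $\mathsf{ZF}+\mathsf{DC}$ and form the background: every strongly homogeneous space is homogeneous; every semifilter is homogeneous; every filter is strongly homogeneous. One thing is missing from this list, and the question was posed in Andrea Medini, "A complete classification of the zero-dimensional homogeneous spaces under determinacy", arXiv:2312.10735 (2023):

> Is the statement "every semifilter is strongly homogeneous" provable in $\mathsf{ZF}+\mathsf{DC}$?

The answer is no, and the results of the lecture are these.

**Theorem A** ($\mathsf{ZFC}$). *There is a semifilter $\mathcal S$ with $\lambda^*(\mathcal S)=1$ such that homeomorphic relative $G_\delta$ subsets $W,W'$ of $\mathcal S$ always satisfy $\lambda^*(W)=\lambda^*(W')$. In particular the clopen subspace $\{x\in\mathcal S:0\in x\}$, which has outer measure $\frac12$, is not homeomorphic to $\mathcal S$, so $\mathcal S$ is not strongly homogeneous. There are $2^{\mathfrak c}$ pairwise non-homeomorphic such semifilters.*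

Here $\mathfrak c=|2^\omega|$.

**Corollary.** *If $\mathsf{ZF}$ is consistent, then $\mathsf{ZF}+\mathsf{DC}$ does not prove that every semifilter is strongly homogeneous.*

*Proof from Theorem A.* If $\mathsf{ZF}$ is consistent, so is $\mathsf{ZFC}$ (Gödel). $\mathsf{ZFC}$ extends $\mathsf{ZF}+\mathsf{DC}$ and refutes the statement. $\square$

**Theorem B** ($\mathsf{ZF}+\mathsf{DC}$). *For every semifilter $\mathcal S$ and non-empty open $U,U'\subseteq2^\omega$ with $\lambda(U)=\lambda(U')$, the spaces $\mathcal S\cap U$ and $\mathcal S\cap U'$ are homeomorphic. Also, for every $r\in(0,1]$ there is an open $U$ with $\lambda(U)=r$ and $\mathcal S\cap U$ clopen in $\mathcal S$. Consequently, for $\mathcal S$ as in Theorem A, non-empty open subspaces $W,W'$ of $\mathcal S$ are homeomorphic iff $\lambda^*(W)=\lambda^*(W')$, and the homeomorphism types of non-empty clopen subspaces of $\mathcal S$ correspond exactly to the reals in $(0,1]$.*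

**Theorem C** ($\mathsf{ZF}+\mathsf{DC}$). *Every $\lambda$-measurable semifilter is strongly homogeneous. In particular every analytic or coanalytic semifilter is. Consequently, if $\mathsf{ZFC}$ + "there is an inaccessible cardinal" is consistent, then $\mathsf{ZF}+\mathsf{DC}$ does not refute the statement either.*

## 3. Semifilters invariant under the shift

Before any machinery, here is a class of semifilters that can be done by hand. Let $\sigma(x)=\{m:m+1\in x\}$ be the shift, and suppose that $x\in\mathcal S\iff\sigma(x)\in\mathcal S$ for all $x$. The semifilters of all infinite sets and of all cofinite sets have this property.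

For any $s$, the homeomorphism $z\mapsto s^\frown z$ from $2^\omega$ onto $[s]$ carries $\mathcal S$ onto $\mathcal S\cap[s]$, since $\sigma^{|s|}(s^\frown z)=z$. So $\mathcal S\cap[s]\cong\mathcal S$ for every cylinder. Now let $W=\mathcal S\cap U$ be a non-empty clopen subspace, with $U$ open in $2^\omega$. Pick $p\in U\setminus\mathcal S$, which is possible as the complement of $\mathcal S$ is dense, and write $U\setminus\{p\}=\bigsqcup_nC_n$ with cylinders $C_n$ by (F3). Using (2) and $p,\varnothing\notin\mathcal S$,
$$W=\bigsqcup_n(\mathcal S\cap C_n),\qquad \mathcal S=\bigsqcup_n(\mathcal S\cap D_n), \tag{3}$$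
with relatively clopen pieces, all homeomorphic to $\mathcal S$. Matching the pieces gives $W\cong\mathcal S$.

Two things can be learned here. The trick of removing a point outside $\mathcal S$ reduces everything to the comparison of $\mathcal S\cap C$ with $\mathcal S$ for clopen $C$. And the shift was used only to compare cylinders of different lengths; for a general semifilter no shift is available. The evens-infinite semifilter already fails: the set of evens is in it, its shift, the set of odds, is not.

## 4. Maps that change finitely many coordinates, and Theorem B

All that a general semifilter offers is invariance. So the natural plan is to build homeomorphisms $\rho$ between open sets of $2^\omega$ with $\rho(x)=^*x$ for all $x$; these automatically preserve $\mathcal S$. Let us see how far this goes.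

**Proof of Theorem B, first two statements.**

**Step 1: make the open sets non-compact.** This gives room for a back-and-forth. Let $U,U'$ be non-empty open with $\lambda(U)=\lambda(U')$. Pick $p\in U\setminus\mathcal S$ and $p'\in U'\setminus\mathcal S$ and let $U_1=U\setminus\{p\}$, $U_1'=U'\setminus\{p'\}$. Then $\lambda(U_1)=\lambda(U_1')$, $\mathcal S\cap U_1=\mathcal S\cap U$ and $\mathcal S\cap U'_1=\mathcal S\cap U'$. By (F3), $U_1=\bigsqcup_iA_i$ and $U_1'=\bigsqcup_iA_i'$ with infinitely many non-empty clopen pieces, and neither set is compact.

**Step 2: back-and-forth.** We build increasing clopen sets $B_k\subseteq U_1$, $B'_k\subseteq U_1'$ and increasing homeomorphisms $\rho_k:B_k\to B_k'$ with $\rho_k(x)=^*x$, starting with $\varnothing$. By (F1)-type maps, $\lambda(B_k)=\lambda(B_k')$ throughout. At an even step let $A=A_i\setminus B_k$ for the next $i$. The set $U_1\setminus(B_k\cup A)$ is open, and it is non-empty because $B_k\cup A$ is compact and $U_1$ is not. So it has positive measure, and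
$$\lambda(A)<\lambda(U_1\setminus B_k)=\lambda(U_1'\setminus B_k').$$
By (F2) there is a clopen $A'\subseteq U_1'\setminus B_k'$ with $\lambda(A')=\lambda(A)$. Extend $\rho_k$ by a map $A\to A'$ from (F1). At odd steps do the same with the two sides exchanged, so that the next $A'_i$ gets covered.

**Step 3: take the union.** The sets $B_k$ are clopen and exhaust $U_1$, the sets $B_k'$ exhaust $U_1'$, so $\rho=\bigcup_k\rho_k$ is a homeomorphism $U_1\to U_1'$ with $\rho(x)=^*x$ for all $x$. As $\mathcal S$ is invariant, $\rho[\mathcal S\cap U]=\mathcal S\cap U'$.

**Step 4: clopen subspaces of every measure.** For $r=1$ take $U=2^\omega$. For $r\in(0,1)$ write $r=\sum_{n\in b}2^{-n-1}$ with $b\subseteq\omega$, and let $U=\bigcup_{n\in b}D_n$ with $D_n$ from (2). Then $\lambda(U)=r$, and since $\varnothing\notin\mathcal S$, the set $\mathcal S\setminus U=\mathcal S\cap\bigcup_{n\notin b}D_n$ is open in $\mathcal S$. So $\mathcal S\cap U$ is clopen in $\mathcal S$. $\square$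

This plan stops exactly at equal measure, as the next lemma shows. For a homeomorphism $g:G\to H$ between $G_\delta$ subsets of $2^\omega$ put
$$M_g=\{x\in G:g(x)\ne^*x\},\qquad N_g=\{y\in H:g^{-1}(y)\ne^*y\}=g[M_g].$$
For finite $e$ let $G_e=\{x\in G:g(x)=x\triangle e\}$. It is relatively closed in $G$, so $M_g=G\setminus\bigcup_eG_e$ is Borel; applying this to $g^{-1}$, so is $N_g$.

**Lemma 2.** *If $\lambda(G)\ne\lambda(H)$, then $\lambda(M_g)>0$ or $\lambda(N_g)>0$.*

*Proof.* The sets $G_e$ are disjoint, $G\setminus M_g=\bigsqcup_eG_e$, and as $g$ is injective, $H\setminus N_g=\bigsqcup_eg[G_e]$. Now $g[G_e]=\{x\triangle e:x\in G_e\}$ has the same measure as $G_e$. So $\lambda(G\setminus M_g)=\lambda(H\setminus N_g)$. If $M_g$ and $N_g$ were both null, then $\lambda(G)=\lambda(H)$. $\square$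

So no map with $\rho(x)=^*x$ everywhere takes a cylinder of measure $\frac12$ onto $2^\omega$. But Lemma 2 can be read the other way: *any* map that changes measure must move a set of positive measure off its $=^*$-classes. On those points invariance of $\mathcal S$ does not say that $x\in\mathcal S\iff g(x)\in\mathcal S$, and a semifilter built by hand has a chance to violate this for every such $g$.

## 5. An obstacle to point-by-point diagonalization

In $\mathsf{ZFC}$ there are $\mathfrak c$ homeomorphisms $g$ between $G_\delta$ sets. The standard attempt is a recursion of length $\mathfrak c$: at the stage of $g$, pick a point $t\in M_g$ (or $N_g$) about which nothing is decided yet, and decide that exactly one of $t$ and its image is in $\mathcal S$.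

The trouble is upward closure. Declaring $t$ in $\mathcal S$ forces in every $y$ with $t\subseteq^*y$, and declaring $t$ out forces out every $y\subseteq^*t$. Each decision settles continuum many points, so counting no longer shows that $M_g$ has an undecided point. Measure helps only for a while: if $t$ is infinite and co-infinite, the points settled by one decision form a null set (Section 1, and its mirror image under complements). After countably many stages there is still an undecided point in $M_g$, but after uncountably many stages countable additivity gives no information, and the recursion has length $\mathfrak c$.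

What one needs is a set $T$ of points on which decisions do not interfere: $t\not\subseteq^*t'$ for distinct $t,t'\in T$. For counting to work, $T$ must meet every Borel set of positive measure in $\mathfrak c$ points. These requirements pull in opposite directions. A cheap almost-antichain would be obtained by making $x$ record its bits positively and negatively: if $x$ contains exactly one of $2k,2k+1$ for every $k$, and $x'$ is another such set, then $x\subseteq x'$ implies $x=x'$. But the set of all such $x$ is null, as it imposes infinitely many independent conditions of probability $\frac12$. The remedy is to record the bits of $x$ in places that measure cannot see: membership in a nonprincipal ultrafilter.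

## 6. An almost-antichain that meets every set of positive measure

From here to the end of Section 9 we work in $\mathsf{ZFC}$.

**Lemma 3.** *If $\mathcal U$ is a nonprincipal ultrafilter on a countably infinite set $E$, then $\mathcal U$ and $2^E\setminus\mathcal U$ both meet every Borel $B\subseteq2^E$ of positive measure.*

*Proof.* Suppose $B\cap\mathcal U=\varnothing$ with $B$ Borel of positive measure. Then $[B]$ is Borel and invariant with positive measure, so it has measure $1$ by Lemma 1; and $[B]\cap\mathcal U=\varnothing$ because $\mathcal U$ is invariant. Complementation preserves measure, so $\{x:x\in[B]\text{ and }E\setminus x\in[B]\}$ has measure $1$. For $x$ in it neither $x$ nor $E\setminus x$ is in $\mathcal U$, a contradiction. If instead $B\subseteq\mathcal U$, then $\{E\setminus x:x\in B\}$ is a Borel set of the same measure missing $\mathcal U$, and we are in the first case. $\square$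

**Definition of $T$.** For $n\in\omega$ let $E_n=\{2^n(2i+1)-1:i\in\omega\}$. Every $m+1\geq1$ is uniquely $2^n(2i+1)$, so these infinite sets partition $\omega$. Thus $E_0=\{0,2,4,\dots\}$, $E_1=\{1,5,9,\dots\}$, $E_2=\{3,11,19,\dots\}$. As $\min E_n=2^n-1\ge n$,
$$k\in E_j\ \Longrightarrow\ j\le k. \tag{4}$$
Let $\mathcal U_n$ be a nonprincipal ultrafilter on $E_n$, for each $n$. Let $T$ be the set of all $x\subseteq\omega$ such that for all $k\in\omega$
$$k\in x\iff x\cap E_{2k+1}\in\mathcal U_{2k+1}\qquad\text{and}\qquad k\in x\iff x\cap E_{2k+2}\notin\mathcal U_{2k+2}.$$
So bit $k$ of $x$ is recorded positively in $E_{2k+1}$ and negatively in $E_{2k+2}$. The block $E_0$ records nothing. By (4), bit $k$ sits in a block of index at most $k$, before the blocks $2k+1,2k+2$ that record it: bit $0\in E_0$ governs $E_1$ and $E_2$, bit $1\in E_1$ governs $E_3$ and $E_4$, bit $2\in E_0$ governs $E_5$ and $E_6$, bit $3\in E_2$ governs $E_7$ and $E_8$.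

**Lemma 4.** *If $x,x'\in T$ and $x\subseteq^*x'$, then $x=x'$.*

*Proof.* For all $n$ we have $x\cap E_n\subseteq^*x'\cap E_n$, and $\mathcal U_n$ is closed under $\subseteq^*$-supersets, since removing finitely many points from a member leaves a member. If $k\in x$, then $x\cap E_{2k+1}\in\mathcal U_{2k+1}$, so $x'\cap E_{2k+1}\in\mathcal U_{2k+1}$, so $k\in x'$. If $k\notin x$, then $x\cap E_{2k+2}\in\mathcal U_{2k+2}$, so $x'\cap E_{2k+2}\in\mathcal U_{2k+2}$, so $k\notin x'$. $\square$

**Lemma 5.** *$|T\cap B|=\mathfrak c$ for every Borel $B\subseteq2^\omega$ with $\lambda(B)>0$.*

*Proof.* By regularity we may take $B=K$ compact. Identify $2^\omega$ with $\prod_n2^{E_n}$ and $\lambda$ with the product of the corresponding measures $\lambda_n$ on $2^{E_n}$. Write $K_{(x_0,\dots,x_{n-1})}\subseteq\prod_{m\ge n}2^{E_m}$ for sections.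

**Step 1: choose the block $E_0$ in $\mathfrak c$ ways.** By Fubini, the Borel set of $x_0\in2^{E_0}$ for which $K_{(x_0)}$ has positive measure has itself positive measure. Hence it contains a compact set of positive measure, which is uncountable and closed, so it has cardinality $\mathfrak c$. It suffices to extend each such $x_0$ to an element of $T\cap K$, as different $x_0$ give different extensions.

**Step 2: choose the other blocks one by one.** Suppose $n\ge1$ and $x_0,\dots,x_{n-1}$ are chosen so that $K_{(x_0,\dots,x_{n-1})}$ has positive measure. By Fubini, the Borel set of $y\in2^{E_n}$ for which $K_{(x_0,\dots,x_{n-1},y)}$ has positive measure has positive measure. Write $n=2k+1$ or $n=2k+2$. By (4), $k\in E_j$ for some $j\le k<n$, so it is already decided whether $k\in x$. Hence the definition of $T$ asks for block $n$ only that $x_n\in\mathcal U_n$, or only that $x_n\notin\mathcal U_n$. By Lemma 3 we can choose such an $x_n$ in this Borel set.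

**Step 3: the limit is in $T\cap K$.** Let $x=\bigcup_nx_n$. All requirements were met, so $x\in T$. For each $n$ the section $K_{(x_0,\dots,x_n)}$ is non-empty, so some point of $K$ agrees with $x$ on $E_0\cup\dots\cup E_n$. These points converge to $x$, and $K$ is closed, so $x\in K$. $\square$

## 7. A semifilter $\mathcal S_X$ for every $X\subseteq T$

We now turn $T$ into a set of independent switches. Let
$$\mathcal S_0=\{z:\exists t\in T\;(t\subseteq^*z\text{ and }t\ne^*z)\},\qquad \mathcal S_X=\mathcal S_0\cup[X]\quad(X\subseteq T).$$
So everything strictly above $T$ is in, the points of $[T]$ are switched by $X$, and everything else is out. A toy version: replace $T$ by $\{\text{evens},\text{odds}\}$, also an almost-antichain. Then $\mathcal S_0$ consists of the sets that almost contain one of the two and meet the other in an infinite set. Each of evens and odds can be added or not, with its finite modifications, independently.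

**Lemma 6.** *$\mathcal S_0\cap[T]=\varnothing$. Each $\mathcal S_X$ is a semifilter, and $\mathcal S_X\cap T=X$.*

*Proof.* *Disjointness.* Let $z=^*t\in T$ and let $t'\in T$ with $t'\subseteq^*z$. Then $t'\subseteq^*t$, so $t'=t=^*z$ by Lemma 4. Hence no $t'$ witnesses $z\in\mathcal S_0$.

*Trace on $T$.* Clearly $X\subseteq\mathcal S_X\cap T$. If $t\in\mathcal S_X\cap T$, then $t\notin\mathcal S_0$ by disjointness, so $t\in[X]$, say $t=^*x\in X$; by Lemma 4, $t=x\in X$.

*$\omega$ and $\varnothing$.* By Lemma 5, $|T|\ge2$. A finite element of $T$ would be $\subseteq^*$ every other element, and every element would be $\subseteq^*$ a cofinite one. So by Lemma 4 no element of $T$ is finite or cofinite. Hence $t\subseteq\omega$ and $t\ne^*\omega$ for any $t\in T$, so $\omega\in\mathcal S_0$. Every element of $\mathcal S_X$ almost contains an element of $T$, which is infinite, so $\varnothing\notin\mathcal S_X$.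

*Upward closure.* Let $z\in\mathcal S_X$ and $z\subseteq^*w$. There is $t\in T$ with $t\subseteq^*z$, so $t\subseteq^*w$. If $w\ne^*t$, then $w\in\mathcal S_0$. If $w=^*t$, then $t\subseteq^*z\subseteq^*w=^*t$, so $z=^*t=^*w$. Thus $z\in[T]$, so $z\notin\mathcal S_0$, hence $z\in[X]$ and therefore $w\in[X]$. $\square$

## 8. Setting the switches in $\mathfrak c$ stages

**Tasks.** We want $X$ such that $\mathcal S_X$ has full outer measure and is not preserved by any homeomorphism that changes measure. A *task* is either

- (a) a compact $K\subseteq2^\omega$ with $\lambda(K)>0$, or
- (b) a homeomorphism $g:G\to H$ between $G_\delta$ subsets of $2^\omega$ with $\lambda(G)\ne\lambda(H)$.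

There are $\mathfrak c$ compact sets and $\mathfrak c$ sets that are $G_\delta$, and a continuous map on $G$ is determined by its values on a countable dense subset. So there are at most $\mathfrak c$ tasks, and we enumerate them as $(\tau_\alpha)_{\alpha<\mathfrak c}$, with repetitions if necessary.

**The recursion.** We put elements of $T$ into pairwise disjoint sets $X^+$ ("in"), $X^-$ ("out") and $Q$ ("free"), at most three elements per stage. At stage $\alpha$ let $P$ be the set of elements already placed. Then $|P|\le3|\alpha|<\mathfrak c$, and $|[P]|\le|P|\cdot\aleph_0<\mathfrak c$ as well if $P$ is infinite, while $[P]$ is countable if $P$ is finite.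

*Task $K$.* By Lemma 5 choose $t\in(T\cap K)\setminus P$ and put it into $X^+$.

*Task $g$.* By Lemma 2, $\lambda(M_g)>0$ or $\lambda(N_g)>0$. In the first case let $f=g$ and $M=M_g$; otherwise let $f=g^{-1}$ and $M=N_g$. By Lemma 5, $|T\cap M|=\mathfrak c$. Fewer than $\mathfrak c$ of these points are in $P$, and as $f$ is injective, fewer than $\mathfrak c$ have their image in $[P]$. So there is $t\in T\cap M$ with $t\notin P$ and $y:=f(t)\notin[P]$. Since $t\in M$, $y\ne^*t$. The point $y$ need not be in $T$, and by Lemma 6 exactly one of three things happens:

- (i) $y\in\mathcal S_0$. Then $y$ will be in $\mathcal S$ whatever we do. Put $t$ into $X^-$.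
- (ii) $y=^*t'$ for some $t'\in T$. Then $t'\ne t$ because $y\ne^*t$, and $t'\notin P$ because $y\notin[P]$. Put $t$ into $X^+$ and $t'$ into $X^-$.
- (iii) $y\notin\mathcal S_0\cup[T]$. Then $y$ will be outside $\mathcal S$ whatever we do. Put $t$ into $X^+$.

*End of the stage.* Put one element of $T$ that has not yet been placed into $Q$.

After $\mathfrak c$ stages, let $Z\subseteq Q$ be arbitrary, $X=X^+\cup Z$ and $\mathcal S=\mathcal S_X$. Note that $X\cap X^-=\varnothing$.

**Lemma 7.** *$\lambda^*(\mathcal S)=1$; hence $\lambda^*(\mathcal S\cap B)=\lambda(B)$ for all Borel $B$. If $g:G\to H$ is a homeomorphism between $G_\delta$ sets with $\lambda(G)\ne\lambda(H)$, then $g[G\cap\mathcal S]\ne H\cap\mathcal S$.*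

*Proof.* By the tasks (a), $X^+\subseteq\mathcal S$ meets every compact set of positive measure, and (1) applies. For the second part consider $t$ and $y=f(t)$ from a stage of $g$, and use $\mathcal S\cap T=X$ (Lemma 6). In case (i), $t\in X^-$, so $t\notin\mathcal S$, while $y\in\mathcal S_0\subseteq\mathcal S$. In case (ii), $t\in\mathcal S$, while $t'\in X^-$, so $t'\notin\mathcal S$, and $y\notin\mathcal S$ because $\mathcal S$ is invariant. In case (iii), $t\in\mathcal S$ and $y\notin\mathcal S_0\cup[T]\supseteq\mathcal S$. In every case exactly one of $t,f(t)$ is in $\mathcal S$, where $f$ is $g$ or $g^{-1}$. So $g$ does not map $G\cap\mathcal S$ onto $H\cap\mathcal S$. $\square$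

## 9. From homeomorphisms inside $\mathcal S$ to homeomorphisms of $G_\delta$ sets

Lemma 7 speaks about maps on $G_\delta$ subsets of $2^\omega$; Theorem A speaks about maps on subsets of $\mathcal S$. The bridge is Lavrentiev's theorem: a homeomorphism between subsets $W,W'$ of $2^\omega$ extends to a homeomorphism between $G_\delta$ sets $\hat G\supseteq W$ and $\hat H\supseteq W'$.

**Completion of the proof of Theorem A.**

**Step 1: extend and trim.** Let $W=\mathcal S\cap G_0$ and $W'=\mathcal S\cap G_0'$ with $G_0,G_0'$ being $G_\delta$ in $2^\omega$, and let $h:W\to W'$ be a homeomorphism. Extend it to $\hat g:\hat G\to\hat H$ as above. The sets $\hat G,\hat H$ may contain further points of $\mathcal S$, so put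
$$G=\hat G\cap G_0\cap\hat g^{-1}[G_0'],\qquad H=\hat g[G],\qquad g=\hat g|G.$$
$G$ is $G_\delta$, since $\hat g^{-1}[G'_0]$ is relatively $G_\delta$ in $\hat G$. As $\hat g$ is a homeomorphism, $H$ is relatively $G_\delta$ in $\hat H$, hence $G_\delta$. Since $\hat g[W]=W'\subseteq G_0'$, we have $W\subseteq G\subseteq G_0$ and $W'\subseteq H\subseteq G_0'$. Therefore $G\cap\mathcal S=W$ and $H\cap\mathcal S=W'$, and $g[G\cap\mathcal S]=H\cap\mathcal S$.

**Step 2: compare measures.** By the second part of Lemma 7, $\lambda(G)=\lambda(H)$. By the first part, $\lambda^*(W)=\lambda^*(\mathcal S\cap G)=\lambda(G)$ and $\lambda^*(W')=\lambda(H)$. So $\lambda^*(W)=\lambda^*(W')$.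

**Step 3: the clopen half.** $\{x\in\mathcal S:0\in x\}$ is a clopen subspace, non-empty since it contains $\omega$, with outer measure $\lambda(\{x:0\in x\})=\frac12$ by Lemma 7. By Step 2 it is not homeomorphic to $\mathcal S$, which has outer measure $1$. So $\mathcal S$ is not strongly homogeneous.

**Step 4: count.** Distinct $Z\subseteq Q$ give distinct $\mathcal S$, since $\mathcal S\cap T=X^+\cup Z$. As $|Q|=\mathfrak c$, there are $2^{\mathfrak c}$ such semifilters. By Lavrentiev's theorem at most $\mathfrak c$ subsets of $2^\omega$ are homeomorphic to a given one, because there are only $\mathfrak c$ homeomorphisms between $G_\delta$ sets. If $\kappa$ is the number of homeomorphism types of our semifilters, then $\kappa\cdot\mathfrak c\ge2^{\mathfrak c}$, so $\kappa=2^{\mathfrak c}$. $\blacksquare$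

**The last part of Theorem B.** Let $\mathcal S$ be as in Theorem A. A non-empty open subspace of $\mathcal S$ has the form $\mathcal S\cap U$ with $U$ non-empty open; it is relatively $G_\delta$; and $\lambda^*(\mathcal S\cap U)=\lambda(U)$ by (1), because $\lambda^*(\mathcal S)=1$. If two such subspaces are homeomorphic, their outer measures agree by Theorem A. If the outer measures agree, the open sets have equal measure, and the subspaces are homeomorphic by the first statement of Theorem B. So $\lambda^*$ classifies the non-empty open subspaces. On non-empty clopen subspaces it takes values in $(0,1]$, and all of them by Step 4 of Section 4. $\blacksquare$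

## 10. Null invariant sets and Theorem C

We return to $\mathsf{ZF}+\mathsf{DC}$. For a measurable semifilter, Lemma 1 says that $\mathcal S$ or its complement is null. Lemma 2 forbids maps with $g(x)=^*x$ everywhere, but now we need this only on a null set $J$, and are free elsewhere. One could cover $J\cap C$ and $J$ by small open sets $Q\subseteq C$ and $Q'\subseteq 2^\omega$ of equal measure, match $Q$ with $Q'$ by finite modifications, and match the closed remainders $C\setminus Q$ and $2^\omega\setminus Q'$ in some other way. But $Q$ is not clopen in general, and nothing makes the combined bijection continuous at the boundary points of $Q$. So the two parts must be built simultaneously: clopen pieces of $Q$ are matched with clopen sets of equal measure on the other side, not necessarily inside $Q'$; clopen pieces of $Q'$ are treated likewise; and what is left is organized into pairs of shrinking clopen sets, which force continuity. The sets in one such pair may have different measures; only an inequality has to be maintained.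

**Proposition 8.** *Let $J\subseteq2^\omega$ be invariant with $\lambda(J)=0$, and let $C\subseteq2^\omega$ be non-empty clopen. Then there is a homeomorphism $g:C\to2^\omega$ with $g[J\cap C]=J$.*

*Proof.*

**Step 1: choose saturated covers.** The aim is that a clopen set not contained in the cover sticks out of it by positive measure. Choose open $Q$ with $J\cap C\subseteq Q\subseteq C$ and open $Q'\supseteq J$ with $\lambda(Q)+\lambda(Q')<\lambda(C)$. Replace $Q$ by the union of all cylinders $D\subseteq C$ with $\lambda(D\setminus Q)=0$. This is open, contains the old $Q$, and has the same measure, since only countably many null sets were added. Do the same for $Q'$ in $2^\omega$. Then: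

$$\text{if }D\subseteq C\text{ is clopen, then }D\subseteq Q\text{ or }\lambda(D\setminus Q)>0, \tag{5}$$

and similarly for clopen $D\subseteq2^\omega$ and $Q'$. Indeed, if $\lambda(D\setminus Q)=0$, then $D$ is null outside the old $Q$ too, so each cylinder contained in $D$ was put into the new $Q$.

Write $Q=\bigcup_iD_i$ and $Q'=\bigcup_iD_i'$ with $D_i,D_i'$ cylinders or empty. (Inside this proof $D_i$ has this meaning, not that of (2).)

**Step 2: what is maintained.** At each stage $n$ we have finitely many *finished* triples $(A,A',\rho)$, with $A\subseteq C$ and $A'\subseteq2^\omega$ clopen of equal measure and $\rho:A\to A'$ as in (F1), and finitely many *open* pairs $(U,U')$ of non-empty clopen sets. The first coordinates of all these partition $C$, and the second coordinates partition $2^\omega$ (finished sets may be empty). Every set in an open pair lies in a cylinder of length $n$. Every open pair satisfies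
$$\lambda(Q\cap U)+\lambda(Q'\cap U')<\min\{\lambda(U),\lambda(U')\}. \tag{6}$$
We start at stage $0$ with the single open pair $(C,2^\omega)$; (6) is the choice of $Q,Q'$.

**Step 3: from stage $n$ to stage $n+1$.** Keep the finished triples, and treat each open pair $(U,U')$ as follows. Let $\eta>0$ be the right side of (6) minus the left side.

*Cutting.* This makes the sets smaller. The sets $U\cap[s]$ with $|s|=n+1$ which are not contained in $Q$ have positive measure outside $Q$ by (5). List them as $P_1,\dots,P_m$, and let $R_0\subseteq Q$ be the union of the others. Define $P_1',\dots,P'_{m'}$ and $R_0'$ in the same way for $U'$ and $Q'$. If $m=0$, then $U\subseteq Q$ and $\lambda(Q\cap U)=\lambda(U)$, against (6). So $m\ge1$, and likewise $m'\ge1$.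

*Making $m=m'$.* A clopen set $P$ with $\lambda(P\setminus Q)>0$ can be split into any finite number $k$ of clopen sets with the same property. For large $L$ at least $k$ cylinders of length $L$ meet $P\setminus Q$ in positive measure, since otherwise $\lambda(P\setminus Q)\le(k-1)2^{-L}$ for arbitrarily large $L$, so it would be $0$. Intersect $P$ with $k-1$ of these cylinders, and let the last piece be the rest of $P$. Splitting $P_1$ or $P_1'$ in this way, we may assume $m=m'$.

*Choosing the scale.* Let $\theta=\min\{\eta,\lambda(P_j\setminus Q),\lambda(P'_j\setminus Q'):1\le j\le m\}>0$ and let $\delta=2^{-L}$ with $2m\delta\le\theta$.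

*Capturing most of $Q$ and $Q'$.* Choose clopen $B,B'$ with
$$R_0\cup\Big(U\cap\bigcup_{i\le n}D_i\Big)\subseteq B\subseteq Q\cap U,\qquad\lambda\big((Q\cap U)\setminus B\big)<\delta,$$
$$R_0'\cup\Big(U'\cap\bigcup_{i\le n}D_i'\Big)\subseteq B'\subseteq Q'\cap U',\qquad\lambda\big((Q'\cap U')\setminus B'\big)<\delta.$$
This is possible, since the sets on the left are clopen and contained in the open sets on the right, and open sets are approximated from inside in measure by clopen sets.

*Reserving room.* Every $P_j$ must keep enough measure to satisfy (6) later. As $\lambda(P_j\setminus B)\ge\lambda(P_j\setminus Q)\ge\theta\ge2\delta$, by (F2) there is a clopen $Y_j\subseteq P_j\setminus B$ with $\lambda(Y_j)=2\delta$. Similarly choose clopen $Y'_j\subseteq P'_j\setminus B'$ with $\lambda(Y_j')=2\delta$.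

*Finding partners.* Since $B\subseteq Q\cap U$, and by the definition of $\eta$,
$$\lambda\Big(U\setminus\big(B\cup\textstyle\bigcup_jY_j\big)\Big)\ge\lambda(U)-\lambda(Q\cap U)-2m\delta\ge\eta+\lambda(Q'\cap U')-2m\delta\ge\lambda(Q'\cap U')\ge\lambda(B').$$
So by (F2) there is a clopen $E\subseteq U\setminus(B\cup\bigcup_jY_j)$ with $\lambda(E)=\lambda(B')$. Exchanging the roles of the two sides, there is a clopen $E'\subseteq U'\setminus(B'\cup\bigcup_jY'_j)$ with $\lambda(E')=\lambda(B)$. Declare $(B,E')$ and $(E,B')$ finished, with maps from (F1).

*New open pairs.* Let $W_j=P_j\setminus(B\cup E)$ and $W_j'=P_j'\setminus(B'\cup E')$ for $1\le j\le m$. As $R_0\subseteq B$, the sets $B,E,W_1,\dots,W_m$ partition $U$; likewise $E',B',W_1',\dots,W_m'$ partition $U'$. The sets $W_j,W_j'$ lie in cylinders of length $n+1$. They contain $Y_j,Y_j'$, so they are non-empty and $\lambda(W_j),\lambda(W_j')\ge2\delta$. Since $W_j\cap B=\varnothing=W_j'\cap B'$,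
$$\lambda(Q\cap W_j)+\lambda(Q'\cap W_j')<\delta+\delta=2\delta\le\min\{\lambda(W_j),\lambda(W_j')\},$$
which is (6). All choices were among countably many clopen sets and can be made canonically.

**Step 4: the map $g$.** On a finished $A$ let $g=\rho$. A point $x\in C$ in no finished $A$ lies, at every stage $n$, in $U_n$ for exactly one open pair $(U_n,U'_n)$, and these pairs are decreasing. Let $g(x)$ be the unique point of $\bigcap_nU_n'$, which exists because the $U'_n$ are non-empty, compact, decreasing and contained in cylinders of length $n$. This point is in no finished $A'$, because at each stage the second coordinates partition $2^\omega$. The construction is symmetric: a point $y$ in no finished $A'$ determines a sequence of open pairs with $y\in U_n'$, hence the unique point of $\bigcap_nU_n$, and this assignment inverts $g$ on the unfinished points. So $g$ is a bijection from $C$ onto $2^\omega$.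

For an open pair $(U,U')$ the later finished triples coming from it have $A\subseteq U$ and $A'\subseteq U'$, and an unfinished point of $U$ is sent into $U'$. So $g[U]\subseteq U'$, and by symmetry $g[U]=U'$. Hence $g$ is continuous at an unfinished $x$: the clopen neighborhood $U_n$ of $x$ is mapped into $U'_n$, which lies in the cylinder of length $n$ around $g(x)$. On the clopen finished sets $g$ is continuous because $\rho$ is. As $C$ is compact, $g$ is a homeomorphism.

**Step 5: $J$ is preserved.** A point of $D_i$ that is in an open set $U$ at stage $i$ is in $U\cap D_i\subseteq B$, so every point of $D_i$ is in a finished set by stage $i+1$. Thus $J\cap C\subseteq Q$ is covered by the finished $A$'s, and in the same way $J\subseteq Q'$ is covered by the finished $A'$'s. By (F1), $\rho[J\cap A]=J\cap A'$ for every finished triple. Taking the union over all of them, $g[J\cap C]=J$. $\square$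

**Proof of Theorem C.**

**Step 1: compare $\mathcal S\cap C$ with $\mathcal S$.** Let $\mathcal S$ be a measurable semifilter. It is invariant, so by Lemma 1 either $J=\mathcal S$ or $J=2^\omega\setminus\mathcal S$ is null, and both are invariant. For non-empty clopen $C$ the homeomorphism $g:C\to2^\omega$ of Proposition 8 maps $J\cap C$ onto $J$, hence also $C\setminus J$ onto $2^\omega\setminus J$. In either case $\mathcal S\cap C\cong\mathcal S$.

**Step 2: an arbitrary clopen subspace.** This is the argument of Section 3 once more. A non-empty clopen subset of $\mathcal S$ has the form $W=\mathcal S\cap U$ with $U$ open in $2^\omega$. Pick $p\in U\setminus\mathcal S$, write $U\setminus\{p\}=\bigsqcup_nC_n$ with $C_n$ non-empty clopen by (F3), and $2^\omega\setminus\{\varnothing\}=\bigsqcup_nD_n$ as in (2). Since $p,\varnothing\notin\mathcal S$, the decompositions (3) hold with relatively clopen pieces, and $\mathcal S\cap C_n\cong\mathcal S\cong\mathcal S\cap D_n$ by Step 1. Choose homeomorphisms $\mathcal S\cap C_n\to\mathcal S\cap D_n$ (countable choice suffices); their union is a homeomorphism $W\to\mathcal S$. As a subspace of $2^\omega$, $\mathcal S$ is zero-dimensional, so it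 is strongly homogeneous.

**Step 3: analytic and coanalytic semifilters.** Analytic and coanalytic sets are measurable, provably in $\mathsf{ZF}+\mathsf{DC}$.

**Step 4: not refutable.** Suppose $\mathsf{ZFC}$ + "there is an inaccessible cardinal" is consistent. Then so is $\mathsf{ZF}+\mathsf{DC}$ + "all sets of reals are Lebesgue measurable", by Solovay's model (Ann. of Math. 92 (1970)). There all subsets of $2^\omega$ are $\lambda$-measurable, since binary expansion identifies $2^\omega$ with $[0,1]$ up to countable sets and carries $\lambda$ to Lebesgue measure. So in that model every semifilter is strongly homogeneous, by the first part of the theorem. $\blacksquare$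

It follows that any counterexample is non-measurable, which is why non-measurable objects such as the $\mathcal U_n$ had to enter in Section 6. Together with the Corollary, the statement "every semifilter is strongly homogeneous" is, modulo an inaccessible cardinal, independent of $\mathsf{ZF}+\mathsf{DC}$.
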